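\title{A generic tensor lies in the span of its singular tuples}

\begin{abstract}
The singular value decomposition writes a matrix as a linear combination of the rank-one matrices given by its singular pairs. We prove the analogue for complex tensors of every format: a generic tensor $T$ lies in the linear span of the rank-one tensors given by its singular tuples, and so does every tensor with finitely many singular tuples if the span is taken in the scheme-theoretic sense. Up to the boundary format, the linear equations of the singular tuples are the tangent directions to the orbit of $T$ under the product of the orthogonal groups. Beyond it we eliminate the large factor and pass to a multiquadratic form in the remaining variables. We also describe the span and its dimension, determine when the dimension stabilizes at the boundary format, and show that the analogue for partially symmetric tensors can fail.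
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k\ge2$ and $n_1,\dots,n_k\ge1$ be integers, and let $V=\mathbb C^{n_1}\otimes\cdots\otimes\mathbb C^{n_k}$ be the space of complex tensors of format $(n_1,\dots,n_k)$. Each $\mathbb C^{n}$ carries the complex-bilinear (not Hermitian) form $x\cdot y=\sum_p x_py_p$, and $V$ carries the nondegenerate symmetric bilinear form $\langle M,T\rangle=\sum M_{p_1\dots p_k}T_{p_1\dots p_k}$. Orthogonal complements are always taken with respect to these forms. We view $T\in V$ as the multilinear form $T(x_1,\dots,x_k)=\langle T,x_1\otimes\cdots\otimes x_k\rangle$. Contracting $T$ with vectors $x_l$ for all $l\ne i$ gives the vector $T(x_1,\dots,\cdot_i,\dots,x_k)\in\mathbb C^{n_i}$ whose product with $x_i$ is $T(x_1,\dots,x_k)$. Put $N_i=n_i-1$ and $Y=\mathbb P^{N_1}\times\cdots\times\mathbb P^{N_k}$.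

A \emph{singular $k$-tuple} of $T$ is a point $([x_1],\dots,[x_k])\in Y$ such that for every $i$ there is $\lambda_i\in\mathbb C$ with
\begin{equation}\label{eq:sing}
T(x_1,\dots,\cdot_i,\dots,x_k)=\lambda_ix_i .
\end{equation}
We write $Z_T\subseteq Y$ for the set of singular $k$-tuples and $\langle Z_T\rangle\subseteq V$ for the linear span of the corresponding rank-one tensors $x_1\otimes\cdots\otimes x_k$.

The equations \eqref{eq:sing} come from rank-one approximation. Consider the function $X\mapsto\langle T-X,T-X\rangle$ on the cone of tensors of rank at most one. At $X=c\,x_1\otimes\cdots\otimes x_k\ne0$ the tangent space of the cone is spanned by the tensors $x_1\otimes\cdots\otimes v_i\otimes\cdots\otimes x_k$, and $X$ is a critical point exactly when $T-X$ is orthogonal to all of them, that is, when \eqref{eq:sing} holds with $\lambda_i=c\prod_{l\neq i}x_l\cdot x_l$. Conversely, a singular tuple with $T(x_1,\dots,x_k)\ne0$ has $\lambda_i\,x_i\cdot x_i=T(x_1,\dots,x_k)$ for all $i$, so it gives a critical point with $c=T(x_1,\dots,x_k)/\prod_lx_l\cdot x_l$.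

For $k=2$ the equations read $Ty=\lambda x$, $T^{\top}x=\mu y$, and the singular value decomposition expresses a real matrix as a linear combination of rank-one matrices $x\otimes y$ given by singular pairs. A generic tensor (one outside a proper Zariski closed subset of $V$) has finitely many singular tuples, and one may ask whether they still span a space that contains $T$. This is the conjecture from \cite{ST} that we consider: \emph{for every format $(n_1,\dots,n_k)$, a generic tensor $T$ satisfies $T\in\langle Z_T\rangle$.}

The span is in general a proper subspace of $V$, because there are linear forms that vanish on all singular tuples. Let $\mathfrak{so}=\bigoplus_i\mathfrak{so}(n_i)$, where $\mathfrak{so}(n)$ is the space of skew-symmetric $n\times n$ matrices, and for $A_i\in\mathfrak{so}(n_i)$ let $A_i\cdot T$ be the multilinear form $T(x_1,\dots,A_ix_i,\dots,x_k)$. The space $\mathfrak{so}\cdot T$ is the tangent space at $T$ to the orbit of $T$ under $\prod_iO(n_i)$. At a singular tuple, $(A_i\cdot T)(x)=\lambda_i\,x_i\cdot A_ix_i=0$. Moreover the orthogonal groups preserve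 $\langle T,T\rangle$, and differentiating along the orbit gives $2\langle A\cdot T,T\rangle=0$. Thus
\begin{equation}\label{eq:easy}
\langle Z_T\rangle\subseteq(\mathfrak{so}\cdot T)^\perp\qquad\text{and}\qquad T\in(\mathfrak{so}\cdot T)^\perp .
\end{equation}
So $T$ satisfies all the obvious equations of its singular tuples. This makes the conjecture plausible, and proves it whenever the inclusion in \eqref{eq:easy} is an equality. For generic $T$ equality holds when $N_i\le\sum_{l\ne i}N_l$ for all $i$, a result due to Draisma, Ottaviani and Tocino \cite{DOT}. A format with $N_i=\sum_{l\neq i}N_l$ for some $i$ is called a \emph{boundary format}. Beyond it, when some $N_i$ exceeds the sum of the others, there can be further equations (Example~\ref{ex:224}), and one has to show that $T$ satisfies them too.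

The set $Z_T$ has a natural scheme structure, given by the $2\times2$ minors that express the conditions \eqref{eq:sing}. When this scheme is not reduced, $\langle Z_T\rangle$ is to be read as the orthogonal complement of the space of multilinear forms that vanish on the scheme; precise definitions are in Section~\ref{sec:scheme}.

\begin{theorem}\label{thm:main}
For generic $T\in V$ the scheme $Z_T$ is finite and reduced. For every $T\in V$ with $Z_T$ finite, $T\in\langle Z_T\rangle$. In particular, the conjecture holds for every format.
\end{theorem}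

The proof has two steps. First, a Koszul complex and Bott's formula determine the lowest-degree equations of the singular tuples (Section~\ref{sec:koszul}). We do this for partially symmetric tensors, where the computation has exceptions only in variables of degree one. Second, if the last factor is too large, we solve the last equation in \eqref{eq:sing} for $x_k$. The singular tuples of $T$ become the singular tuples of a form of degree two in each remaining group of variables, the first step applies without exception, and a trace functional carries the conclusion back to $T$ (Section~\ref{sec:elim}). Section~\ref{sec:examples} shows both steps by hand. Section~\ref{sec:dim} describes $\langle Z_T\rangle$ and its dimension for all formats, and how the dimension stabilizes as one factor grows. Section~\ref{sec:partial} treats partially symmetric tensors, for which the analogue of the conjecture can fail.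

\section{Matrices and the format $2\times2\times4$}\label{sec:examples}

\begin{example}[matrices]\label{ex:matrix}
Let $T$ be an $n_1\times n_2$ matrix of rank $n_1$ such that $G=TT^\top$ has $n_1$ distinct eigenvalues $\gamma_p$, with eigenvectors $u_p$. Since $G$ is symmetric, $(\gamma_p-\gamma_q)\,u_p\cdot u_q=0$; the $u_p$ form an orthogonal basis, none is isotropic, and we normalize $u_p\cdot u_p=1$.

\emph{Elimination.} As $T^\top x\neq0$ for $x\ne0$, the equation $T^\top x=\mu y$ forces $[y]=[T^\top x]$, and $Ty=\lambda x$ then says that $x$ is an eigenvector of $G$. So the singular pairs are $([u_p],[T^\top u_p])$, and a matrix $M$ is orthogonal to $\langle Z_T\rangle$ if and only if the quadratic form $L(x)=x^\top MT^\top x$ vanishes at every $u_p$.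

\emph{Equations of the eigenvectors.} Let $g(x)=x^\top Gx$. For skew $A$ the derivative of $g(e^{tA}x)$ at $t=0$ is the quadratic form with symmetric matrix $GA-AG$, whose entries in the basis $u_p$ are $(\gamma_p-\gamma_q)A_{pq}$. As $A$ varies, these are all symmetric matrices with zero diagonal, that is, all quadratic forms that vanish at every $u_p$. Hence the symmetric part of $MT^\top$ is $GA-AG$ for some skew $A$.

\emph{Trace.} We get $\langle M,T\rangle=\operatorname{tr}(MT^\top)=\operatorname{tr}(GA-AG)=0$. So $T$ is orthogonal to $\langle Z_T\rangle^\perp$, and $T\in\langle Z_T\rangle$.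
\end{example}

The identity $T=\sum_pu_p\otimes T^\top u_p$ gives the same conclusion faster, but it uses an orthonormal eigenbasis. The three steps above are the ones that extend to tensors, with cohomology in place of the eigenbasis in the second step. The next example shows that the detour through $g$ cannot be avoided.

\begin{example}[the format $2\times2\times4$]\label{ex:224}
Write $T=\sum_{a=1}^4T_a(x,y)\,z_a$ with $x,y\in\mathbb C^2$. For generic $T$ the slices $T_a$ are a basis of the space $R_1$ of bilinear forms in $(x,y)$. They have no common zero on $\mathbb P^1\times\mathbb P^1$, so a singular triple has $[z]=[T_1(x,y):\cdots:T_4(x,y)]$. Therefore $M=\sum_aM_az_a$ vanishes on $Z_T$ as soon as $\sum_aM_aT_a=0$ as a polynomial.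

Identify $V$ with $R_1\otimes R_1$ by $M\mapsto\sum_aM_a\otimes T_a$. We are looking at the kernel of the multiplication map $\mu$ from $R_1\otimes R_1$ onto the space $R_2$ of forms of bidegree $(2,2)$; it has dimension $16-9=7$. For $A\in\mathfrak{so}(4)$ the tensor $A\cdot T$ corresponds to $\sum_{a,b}A_{ab}\,T_a\otimes T_b$, so $\mathfrak{so}(4)\cdot T$ is the $6$-dimensional space of skew tensors. The kernel also contains
\[
\kappa=x_1y_1\otimes x_2y_2-x_1y_2\otimes x_2y_1,
\]
which is not skew. Let $M\in V$ correspond to $\kappa$; it vanishes on $Z_T$.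

This $M$ is not in $\mathfrak{so}\cdot T$. Indeed, suppose $M=A_1\cdot T+A_2\cdot T+A_3\cdot T$, and let $g=\sum_aT_a^2$. Applying $\mu$ and doubling gives $0=\alpha(x_2\partial_{x_1}-x_1\partial_{x_2})g+\beta(y_2\partial_{y_1}-y_1\partial_{y_2})g$, where $\alpha,\beta$ are the upper right entries of $A_1,A_2$. If the slices are $t_{pq}x_py_q$ with distinct $t_{pq}^2$, the first derivative is a nonzero combination of the monomials $x_1x_2y_q^2$ and the second of the monomials $x_p^2y_1y_2$; so the two are linearly independent for this $T$, hence for generic $T$. Then $A_1=A_2=0$ and $\kappa$ is skew, which is false. Thus the inclusion in \eqref{eq:easy} is strict.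

Nevertheless $T$ satisfies the new equation: $\langle M,T\rangle=\sum_a\langle M_a,T_a\rangle$ is the value on $\kappa$ of the bilinear form $R_1\otimes R_1\to\mathbb C$, namely $\langle x_1y_1,x_2y_2\rangle-\langle x_1y_2,x_2y_1\rangle=0-0$. As the form also kills skew tensors, it factors through $\mu$. The induced functional on $R_2$ is the generalization of the trace in Example~\ref{ex:matrix}.
\end{example}

\section{Singular tuples as a zero scheme}\label{sec:scheme}

Elimination leads from multilinear forms to forms such as $g$, of degree two in each group of variables, so we set up the theory for arbitrary multidegree. In this section and the next, $k\ge1$ and $d=(d_1,\dots,d_k)$ with all $d_i\ge1$.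

\subsection*{Forms and the bilinear pairing}
Let $V_d=\bigotimes_i\mathrm{Sym}^{d_i}\mathbb C^{n_i}$, where $\mathrm{Sym}^{d_i}\mathbb C^{n_i}$ is the space of symmetric tensors in $(\mathbb C^{n_i})^{\otimes d_i}$ with the restricted bilinear form. We identify $f\in V_d$ with the polynomial
\[
f(x)=\langle f,x_1^{d_1}\otimes\cdots\otimes x_k^{d_k}\rangle\in H^0(Y,\mathcal O(d)),\qquad x_i^{d_i}=x_i\otimes\cdots\otimes x_i .
\]
In one factor, the monomial $x^\alpha$ of degree $d_i$ corresponds to $\alpha!/d_i!$ times the sum of the $d_i!/\alpha!$ basis tensors with content $\alpha$, where $\alpha!=\prod_p\alpha_p!$. Hence monomials are pairwise orthogonal and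
\begin{equation}\label{eq:norm}
\langle x^\alpha,x^\alpha\rangle=\prod_i\frac{\alpha_i!}{d_i!}\neq0\qquad\text{for }x^\alpha=x_1^{\alpha_1}\cdots x_k^{\alpha_k};
\end{equation}
in particular the form on $V_d$ is nondegenerate. Let $\partial_if$ be the gradient of $f$ in the variables $x_i=(x_{i,1},\dots,x_{i,n_i})$. The action of $\mathfrak{so}$ extends to $V_d$ by
\[
(A_i\cdot f)(x)=\frac{d}{dt}\Big|_{t=0}f(x_1,\dots,e^{tA_i}x_i,\dots,x_k)=A_ix_i\cdot\partial_if .
\]
Orthogonal substitutions preserve $\langle f,f\rangle$, so as in \eqref{eq:easy}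
\begin{equation}\label{eq:orth}
\langle A\cdot f,f\rangle=0\qquad\text{for all }A\in\mathfrak{so},\ f\in V_d .
\end{equation}

\subsection*{The scheme $Z_f$ and its span}
A vector is proportional to $x_i$ if and only if it vanishes in $\mathbb C^{n_i}/\mathbb Cx_i$. These quotients form the bundle $Q$ of rank $N$ on $\mathbb P^{N}$ defined by $0\to\mathcal O(-1)\to\mathbb C^{N+1}\otimes\mathcal O\to Q\to0$; the Euler sequence says that $Q^*=\Omega^1(1)$. Let $Q_i$ be the pullback of $Q$ from the $i$-th factor of $Y$, and set
\[
E_d=\bigoplus_iQ_i\otimes\mathcal O(d_1,\dots,d_i-1,\dots,d_k),\qquad s_f=\big(d_i^{-1}\partial_if\bmod x_i\big)_i\in H^0(Y,E_d).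
\]
The rank of $E_d$ is $\sum_iN_i=\dim Y$. Let $Z_f$ be the zero scheme of $s_f$ and $\mathcal I_{Z_f}$ its ideal sheaf. For $d=(1,\dots,1)$ and $f=T$ we have $\partial_iT=T(x_1,\dots,\cdot_i,\dots,x_k)$, so the points of $Z_T$ are the singular tuples.

On the chart $x_1=1$ of $\mathbb P^N$ the classes of $e_2,\dots,e_{N+1}$ are a frame of $Q$, in which
\begin{equation}\label{eq:frame}
v\bmod x\quad\text{has the coordinates}\quad v_p-v_1x_p,\qquad p=2,\dots,N+1 .
\end{equation}
These are $2\times2$ minors of the matrix with columns $v$ and $x$, and the remaining minors $v_px_q-v_qx_p=(v_p-v_1x_p)x_q-(v_q-v_1x_q)x_p$ lie in the ideal they generate. So $Z_f$ is cut out by the minors of the matrices $(\partial_if,x_i)$. These minors are the forms $A_i\cdot f$ for the elementary skew matrices $A_i$. Define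
\[
I_f=H^0(Y,\mathcal I_{Z_f}(d))\subseteq V_d,\qquad\langle Z_f\rangle=I_f^\perp .
\]
Then $\mathfrak{so}\cdot f\subseteq I_f$. If $Z_f$ is finite and reduced, $I_f$ consists of the forms that vanish at the points of $Z_f$, that is, of the vectors orthogonal to all $x_1^{d_1}\otimes\cdots\otimes x_k^{d_k}$ with $x\in Z_f$; by nondegeneracy, $\langle Z_f\rangle$ is then the span of these tensors.

\begin{remark}\label{rem:nonreduced}
The scheme structure is needed in the second statement of Theorem~\ref{thm:main}. Let $T$ be the sum of the $2\times2$ identity matrix and the symmetric matrix $B$ with rows $(1,i)$ and $(i,-1)$, which satisfies $B^2=0$. Since $T$ is symmetric and invertible, a singular pair has $[y]=[Tx]$ with $x$ an eigenvector of $T^2=1+2B$. The only singular pair is $([u],[u])$ with $u=(1,i)$, and $T$, of rank two, is not a multiple of $u\otimes u$.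
\end{remark}

\subsection*{Finiteness}
If the sections $s_f$ generated $E_d$ at every point, a generic zero scheme would be smooth of dimension zero by generic smoothness. They fail to do so at some points with isotropic coordinates, so we compute the rank of the evaluation map everywhere. We use generic smoothness in this form: if $X$ is a smooth irreducible complex variety and $\pi\colon X\to W$ a morphism to an affine space, then the scheme-theoretic fiber over a generic point is empty or smooth of dimension $\dim X-\dim W$.

\begin{lemma}\label{lem:generic}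
For generic $f\in V_d$ the scheme $Z_f$ is finite and reduced.
\end{lemma}

\begin{proof}
Fix nonzero vectors $x_1,\dots,x_k$. We claim that the image of the map $V_d\to\bigoplus_i\mathbb C^{n_i}$, $f\mapsto(d_i^{-1}\partial_if(x))_i$, is
\[
C=\{(v_i)_i:\ v_i\cdot x_i\text{ does not depend on }i\}.
\]
The image lies in $C$ by Euler's relation $x_i\cdot d_i^{-1}\partial_if(x)=f(x)$. Conversely, let $v_i\cdot x_i=c$ for all $i$. Choose $\xi_i$ with $\xi_i\cdot x_i=1$, put $w_i=v_i-c\xi_i$, so that $w_i\cdot x_i=0$, and let
\[
f(X)=c\prod_l(\xi_l\cdot X_l)^{d_l}+\sum_jd_j\,(w_j\cdot X_j)(\xi_j\cdot X_j)^{d_j-1}\prod_{l\ne j}(\xi_l\cdot X_l)^{d_l}.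
\]
In $\partial_if(x)$ the first product contributes $cd_i\xi_i$, the term $j=i$ contributes $d_iw_i$, and the terms $j\neq i$ vanish because they keep the factor $w_j\cdot x_j=0$. So $d_i^{-1}\partial_if(x)=v_i$.

The space $C$ is defined by $k-1$ independent conditions, so $\dim C=\sum_in_i-k+1=\dim Y+1$. The kernel of $C\to\bigoplus_i\mathbb C^{n_i}/\mathbb Cx_i$ consists of the tuples $(c_ix_i)_i$ with $c_i\,x_i\cdot x_i$ independent of $i$. Let $J=\{i:x_i\cdot x_i=0\}$ and $a=|J|$. If $a=0$ the common value determines all $c_i$, and the kernel has dimension $1$. If $a\ge1$ the common value is $0$, so $c_i=0$ for $i\notin J$, the $c_i$ with $i\in J$ are free, and the kernel has dimension $a$. Hence the evaluation map $f\mapsto s_f(x)$ is surjective onto the fiber of $E_d$ if $a=0$, and has rank $\dim Y+1-a$ if $a\ge1$.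

Let $Y_J\subseteq Y$ be the locus where the set of isotropic coordinates is exactly $J$. It is empty or has dimension $\dim Y-a$, since each $i\in J$ restricts $[x_i]$ to a quadric hypersurface. For $a\ge1$ the set $\{(x,f):x\in Y_J,\ s_f(x)=0\}$ therefore has dimension at most
\[
(\dim Y-a)+\dim V_d-(\dim Y+1-a)=\dim V_d-1,
\]
and its projection to $V_d$ is not dense. So for generic $f$ the scheme $Z_f$ lies in the dense open set $Y_\emptyset$. Over $Y_\emptyset$ the map $V_d\otimes\mathcal O\to E_d$ is surjective; its kernel is a vector bundle whose total space $X\subseteq Y_\emptyset\times V_d$ is smooth and irreducible of dimension $\dim V_d$. It is cut out by the equations $s_f(x)=0$, so the scheme-theoretic fiber of $X\to V_d$ over $f$ is $Z_f\cap Y_\emptyset$. By generic smoothness it is empty or smooth of dimension $0$ for generic $f$.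
\end{proof}

\section{The equations of multidegree $d$}\label{sec:koszul}

The forms in $\mathfrak{so}\cdot f$ cut out $Z_f$, but this does not exclude other forms of multidegree $d$ in $I_f$. To compute $I_f$ we resolve the ideal sheaf by vector bundles that do not depend on $f$. We recall three standard facts.

\emph{Koszul complex.} Let $s$ be a section of a vector bundle $E$ of rank $r$ on a smooth variety, with zero scheme $Z$. Contraction with $s$ defines a complex
\begin{equation}\label{eq:koszul}
0\to\Lambda^rE^*\to\cdots\to\Lambda^2E^*\to E^*\to\mathcal I_Z\to0 .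
\end{equation}
It is exact if $Z$ is empty (then $\mathcal I_Z=\mathcal O$) or has codimension $r$; in the latter case the local components of $s$ form a regular sequence at each point of $Z$.

\emph{K\"unneth formula.} For vector bundles $F_i$ on $\mathbb P^{N_i}$, the group $H^q(Y,F_1\boxtimes\cdots\boxtimes F_k)$ is the direct sum of the spaces $\bigotimes_iH^{q_i}(\mathbb P^{N_i},F_i)$ over $q_1+\dots+q_k=q$.

\emph{Bott's formula} (\cite{Bott}; see \cite[Ch.~I, \S1.1]{OSS}). For $0\le p\le N$, the group $H^q(\mathbb P^N,\Omega^p(t))$ is nonzero only if (a) $q=0$ and $t>p$; or (b) $q=p$ and $t=0$; or (c) $q=N$ and $t<p-N$.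

The hypothesis under which the computation succeeds is
\begin{equation}\label{eq:H}
\text{for each }i,\quad\text{either}\quad d_i\ge2\quad\text{or}\quad N_i\le\textstyle\sum_{l\ne i}N_l .
\end{equation}
For a sheaf $\mathcal F$ on $Y$ we write $\mathcal F(d)=\mathcal F\otimes\mathcal O(d)$.

\begin{lemma}\label{lem:vanish}
Assume \eqref{eq:H}. Then $H^q\big(Y,(\Lambda^jE_d^*)(d)\big)=0$ for all $j\ge2$ and $q<j$.
\end{lemma}

\begin{proof}
The bundle $\Lambda^jE_d^*$ is the direct sum, over $j_1+\dots+j_k=j$ with $0\le j_i\le N_i$, of the tensor products of the $j_l$-th exterior powers of the summands $Q_l^*\otimes\mathcal O(-d_1,\dots,1-d_l,\dots,-d_k)$. After twisting by $\mathcal O(d)$, such a product is an external tensor product whose $i$-th factor is $\Lambda^{j_i}Q^*=\Omega^{j_i}(j_i)$ twisted by $-jd_i+j_i+d_i$. This factor is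
\[
\Omega^{j_i}(t_i),\qquad t_i=2j_i-d_i(j-1).
\]
Suppose the product has $H^q\neq0$. By the K\"unneth formula, $q=\sum_iq_i$ with $H^{q_i}(\mathbb P^{N_i},\Omega^{j_i}(t_i))\ne0$ for each $i$. We show $q\ge j$.

If $q_i\ge j_i$ for all $i$, this is immediate. Otherwise $q_i<j_i\le N_i$ for some $i$. This excludes cases (b) and (c) of Bott's formula, so $t_i>j_i$, that is, $j_i>d_i(j-1)$. If $d_i\ge2$, then $d_i(j-1)\ge2j-2\ge j\ge j_i$ because $j\ge2$, a contradiction. So $d_i=1$, $j_i=j$, and $j_l=0$ for $l\neq i$. For such $l$ the factor is $\mathcal O(t_l)$ with $t_l=-d_l(j-1)<0$, only case (c) is possible, and $q_l=N_l$. Since $d_i=1$, hypothesis \eqref{eq:H} gives $q\ge\sum_{l\ne i}N_l\ge N_i\ge j_i=j$.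
\end{proof}

The hypothesis enters only in the last line, and it cannot be dropped. For the format $2\times2\times4$ with $d=(1,1,1)$, the summand with $(j_1,j_2,j_3)=(0,0,3)$ is $\mathcal O(-2)\boxtimes\mathcal O(-2)\boxtimes\Omega^3(4)$ with $\Omega^3(4)=\mathcal O$ on $\mathbb P^3$, and it has $H^2=\mathbb C$ although $2<3$.

\begin{proposition}\label{prop:ideal}
Assume \eqref{eq:H} and let $f\in V_d$ with $Z_f$ finite. Then $\mathfrak{so}\to I_f$, $A\mapsto A\cdot f$, is an isomorphism. In particular $I_f=\mathfrak{so}\cdot f$ has dimension $\sum_i\binom{n_i}2$.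
\end{proposition}

\begin{proof}
Let $r=\dim Y$. If $r=0$, then $E_d=0$, $Z_f=Y$ is a point, and $I_f=0=\mathfrak{so}$. Let $r\ge1$. Since $Z_f$ is finite and $E_d$ has rank $r$, the Koszul complex \eqref{eq:koszul} of $s_f$ is exact; this is the only use of finiteness. Twist it by $\mathcal O(d)$, and let $K_j$ be the image of $(\Lambda^jE_d^*)(d)$ in the next term. Then $K_1=\mathcal I_{Z_f}(d)$, $K_{r+1}=0$, and there are exact sequences
\[
0\to K_{j+1}\to(\Lambda^jE_d^*)(d)\to K_j\to0,\qquad1\le j\le r .
\]
We claim that $H^q(K_j)=0$ for $j\ge2$ and $q<j$. This holds for $j=r+1$. For $2\le j\le r$ and $q<j$, in the exact sequence $H^q((\Lambda^jE_d^*)(d))\to H^q(K_j)\to H^{q+1}(K_{j+1})$ the left term vanishes by Lemma~\ref{lem:vanish} and the right term by descending induction. In particular $H^0(K_2)=H^1(K_2)=0$, and the sequence for $j=1$ shows that contraction with $s_f$ is an isomorphism $H^0(E_d^*(d))\to I_f$.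

Now $E_d^*(d)$ is the direct sum of the pullbacks of $Q^*(1)$ from the factors $\mathbb P^{N_i}$. Dualizing and twisting the sequence that defines $Q$ gives $0\to Q^*(1)\to\mathbb C^{n_i}\otimes\mathcal O(1)\to\mathcal O(2)\to0$, where we identify $\mathbb C^{n_i}$ with its dual and the last map is the product with $x_i$. So $H^0(Q^*(1))$ consists of the linear maps $x_i\mapsto A_ix_i$ with $x_i\cdot A_ix_i=0$ identically, that is, of the skew matrices. Contraction with $s_f$ sends $A_i$ to $A_ix_i\cdot d_i^{-1}\partial_if=d_i^{-1}A_i\cdot f$. Rescaling the $i$-th summand of $\mathfrak{so}$ by $d_i$ gives the map in the statement.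
\end{proof}

For $k=1$ and $d=2$ this is the middle step of Example~\ref{ex:matrix}.

\section{Eliminating the large factor}\label{sec:elim}

We return to $k\ge2$ and $d=(1,\dots,1)$. Hypothesis \eqref{eq:H} fails when one factor is large, but it holds for every format once all degrees are $2$. The aim is to trade the large factor for degree two in the others. Put
\[
m=k-1,\qquad Y'=\prod_{i<k}\mathbb P^{N_i},\qquad D=\dim Y'=\sum_{i<k}N_i,\qquad\mathfrak{so}'=\bigoplus_{i<k}\mathfrak{so}(n_i),
\]
and $R_s=H^0(Y',\mathcal O(s,\dots,s))=\bigotimes_{i<k}\mathrm{Sym}^s\mathbb C^{n_i}$ for $s\ge0$. Write $x=(x_1,\dots,x_m)$. For $T\in V$ let $T_1,\dots,T_{n_k}\in R_1$ be the slices, $T=\sum_aT_a(x)\,x_{k,a}$, and put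
\[
F_T(x)=T(x_1,\dots,x_m,\cdot)=(T_1(x),\dots,T_{n_k}(x)),\qquad g_T=F_T\cdot F_T=\sum_aT_a^2\in R_2 .
\]
Where $F_T(x)\neq0$, the $k$-th equation of \eqref{eq:sing} has the unique solution $[x_k]=[F_T(x)]$. The next lemma carries out this substitution at the level of schemes and shows that it is available when needed. The scheme $Z_{g_T}\subseteq Y'$ and the space $I_{g_T}\subseteq R_2$ are those of Section~\ref{sec:scheme} for $Y'$ and multidegree $(2,\dots,2)$.

\begin{lemma}\label{lem:elim}
\begin{enumerate}
\item[(i)] If $F_T$ has no zero on $Y'$, then $Z_T\cong Z_{g_T}$ as schemes, and for $M\in V$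
\[
M\in I_T\iff F_M\cdot F_T\in I_{g_T}.
\]
\item[(ii)] If $N_k>D$ and $Z_T$ is finite, then $F_T$ has no zero on $Y'$.
\item[(iii)] If $N_k\ge D$ and $T$ is generic, then $F_T$ has no zero on $Y'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\Gamma\subseteq Y=Y'\times\mathbb P^{N_k}$ be the graph of the morphism $x\mapsto[F_T(x)]$, and let $\gamma\colon Y'\to\Gamma$ be the natural isomorphism. The $k$-th component of $s_T$ is $F_T(x)\bmod x_k$. We claim that its zero scheme is $\Gamma$ with the reduced structure. Locally on $Y'$, trivialize $\mathcal O(1,\dots,1)$ and complete the nowhere vanishing vector $F_T$ to a frame $e_1=F_T,e_2,\dots,e_{n_k}$ of $\mathbb C^{n_k}\otimes\mathcal O$, with corresponding homogeneous coordinates $y_1,\dots,y_{n_k}$ on the last factor. The section $e_1\bmod y$ is nonzero where $y_1=0$, and on the chart $y_1=1$ its coordinates are $-y_2,\dots,-y_{n_k}$ by \eqref{eq:frame}. These are the equations of $\Gamma$.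

Hence $Z_T$ is the zero scheme in $\Gamma$ of the other components of $s_T$. Along $\Gamma$ the tautological line in $\mathbb C^{n_k}$ is spanned by $F_T(x)$, so $\gamma^*\mathcal O(b_1,\dots,b_m,b)=\mathcal O(b_1+b,\dots,b_m+b)$, and pulling back a multihomogeneous polynomial means substituting $x_k=F_T(x)$. For $i<k$ the $i$-th component of $s_T$ is $\sum_ax_{k,a}\,\partial_iT_a\bmod x_i$. It pulls back to
\[
\sum_aT_a\,\partial_iT_a\bmod x_i=\tfrac12\partial_ig_T\bmod x_i ,
\]
the $i$-th component of $s_{g_T}$. So $\gamma$ identifies $Z_{g_T}$ with $Z_T$. Finally $M=\sum_aM_ax_{k,a}$ pulls back to $\sum_aM_aT_a=F_M\cdot F_T$, and $M$ vanishes on the subscheme $Z_T\subseteq\Gamma$ if and only if its pullback vanishes on $Z_{g_T}$.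

(ii) Suppose $F_T(x)=0$ at a point of $Y'$. Then the $k$-th equation of \eqref{eq:sing} holds for every $x_k$, with $\lambda_k=0$. The other equations say that $x_k$ lies in the kernel of the linear map
\[
\mathbb C^{n_k}\to\bigoplus_{i<k}\mathbb C^{n_i}/\mathbb Cx_i,\qquad x_k\mapsto\big(T(x_1,\dots,\cdot_i,\dots,x_m,x_k)\bmod x_i\big)_{i<k}.
\]
The target has dimension $D$, so the kernel has dimension at least $n_k-D=N_k+1-D\ge2$. Then $Z_T$ contains a line, contrary to finiteness.

(iii) For each point of $Y'$ the linear map $T\mapsto F_T(x)$ is onto $\mathbb C^{n_k}$. So the set $\{(x,T):F_T(x)=0\}\subseteq Y'\times V$ has dimension $D+\dim V-n_k<\dim V$, and its projection to $V$ is not dense.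
\end{proof}

By Lemma~\ref{lem:elim} and Proposition~\ref{prop:ideal}, an equation $M\in I_T$ satisfies $F_M\cdot F_T\in\mathfrak{so}'\cdot g_T$. The product $F_M\cdot F_T$ does not determine $M$, but we need only the number $\langle M,T\rangle$. So we look for a functional on $R_2$ that reads off this number from the product and kills $\mathfrak{so}'\cdot R_2$. For $m=1$ it was the trace of the symmetric matrix of a quadratic form $h$, which equals $\frac12\Delta h$. In general, let $\Delta_i=\sum_p\partial^2/\partial x_{i,p}^2$ and
\[
\tau\colon R_2\to\mathbb C,\qquad\tau(h)=2^{-m}\Delta_1\cdots\Delta_mh .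
\]

\begin{lemma}\label{lem:trace}
\begin{enumerate}
\item[(i)] $\tau(A\cdot h)=0$ for all $A\in\mathfrak{so}'$ and $h\in R_2$.
\item[(ii)] $\tau(F_M\cdot F_T)=\langle M,T\rangle$ for all $M,T\in V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $A=(A_{pq})\in\mathfrak{so}(n_i)$ and write $x_p$, $\partial_p$ for $x_{i,p}$, $\partial/\partial x_{i,p}$. By the product rule,
\[
\Delta_i(A\cdot h)=\Delta_i\sum_{p,q}A_{pq}x_q\,\partial_ph=\sum_{p,q}A_{pq}x_q\,\partial_p(\Delta_ih)+2\sum_{p,q}A_{pq}\,\partial_q\partial_ph .
\]
The first sum vanishes because $\Delta_ih$ has degree $0$ in $x_i$, the second because $A$ is skew. The operators $\Delta_l$ commute, so we may apply $\Delta_i$ first in the definition of $\tau$.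

(ii) We have $\frac12\Delta_i(x_{i,p}x_{i,q})=\delta_{pq}$. So for multilinear monomials $u=\prod_ix_{i,p_i}$ and $v=\prod_ix_{i,q_i}$ we get $\tau(uv)=\prod_i\delta_{p_iq_i}=\langle u,v\rangle$, and by bilinearity $\tau(uv)=\langle u,v\rangle$ for all $u,v\in R_1$. Hence $\tau(F_M\cdot F_T)=\sum_a\langle M_a,T_a\rangle=\langle M,T\rangle$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first statement is Lemma~\ref{lem:generic} for $d=(1,\dots,1)$. Let $Z_T$ be finite. We must show that $\langle M,T\rangle=0$ for every $M\in I_T$.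

Suppose first that $N_i\le\sum_{l\ne i}N_l$ for all $i$. Then \eqref{eq:H} holds, $I_T=\mathfrak{so}\cdot T$ by Proposition~\ref{prop:ideal}, and the claim is \eqref{eq:orth}.

Otherwise, after permuting the factors, $N_k>D$. By Lemma~\ref{lem:elim}(ii) the map $F_T$ has no zero on $Y'$, and by part (i) the scheme $Z_{g_T}\cong Z_T$ is finite and $F_M\cdot F_T\in I_{g_T}$. On $Y'$ with multidegree $(2,\dots,2)$ hypothesis \eqref{eq:H} is automatic, so Proposition~\ref{prop:ideal} gives $F_M\cdot F_T=A\cdot g_T$ for some $A\in\mathfrak{so}'$. By Lemma~\ref{lem:trace},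
\[
\langle M,T\rangle=\tau(F_M\cdot F_T)=\tau(A\cdot g_T)=0 .
\]

For generic $T$ the scheme $Z_T$ is finite and reduced, so $\langle Z_T\rangle$ is the span of the rank-one tensors given by the singular tuples, and the conjecture follows.
\end{proof}

\section{The span and its dimension}\label{sec:dim}

The proof describes all of $I_T=\langle Z_T\rangle^\perp$. In the notation of Section~\ref{sec:elim}, let
\[
\lambda_T\colon V\to R_2,\qquad\lambda_T(M)=F_M\cdot F_T=\sum_aM_aT_a ,
\]
and let $\rho(n_1,\dots,n_{k-1};n_k)$ be the rank of $\lambda_T$ for generic $T$, which is also the maximal rank. The differential of the polynomial map $T\mapsto g_T$ at $T$ is $2\lambda_T$, and over $\mathbb C$ the generic rank of the differential is the dimension of the closure of the image. So $\rho$ is the dimension of the closure of the set of sums of $n_k$ squares of multilinear forms in $R_2$.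

\begin{theorem}\label{thm:dim}
Let $T\in V$ be generic.
\begin{enumerate}
\item[(1)] If $N_i\le\sum_{l\ne i}N_l$ for all $i$, then $\langle Z_T\rangle=(\mathfrak{so}\cdot T)^\perp$ and $\dim\langle Z_T\rangle=\prod_in_i-\sum_{i\le k}\binom{n_i}2$.
\item[(2)] If $N_k\ge D$, then $\langle Z_T\rangle^\perp=\{M\in V:F_M\cdot F_T\in\mathfrak{so}'\cdot g_T\}$ and
\[
\dim\langle Z_T\rangle=\rho(n_1,\dots,n_{k-1};n_k)-\sum_{i<k}\binom{n_i}2 .
\]
\end{enumerate}
\end{theorem}

Part (1) is the result of \cite{DOT} mentioned in the introduction. Up to a permutation of the factors, every format falls under (1) or (2).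

\begin{proof}
By Lemma~\ref{lem:generic}, $Z_T$ is finite, and (1) is Proposition~\ref{prop:ideal}. For (2), Lemma~\ref{lem:elim}(iii) and (i) show that $Z_{g_T}$ is finite and $I_T=\lambda_T^{-1}(I_{g_T})$, and Proposition~\ref{prop:ideal} shows that $I_{g_T}=\mathfrak{so}'\cdot g_T$ has dimension $\sum_{i<k}\binom{n_i}2$. This space lies in the image of $\lambda_T$, because $A\cdot g_T=\sum_a2(A\cdot T_a)T_a=2\lambda_T(A\cdot T)$ for $A\in\mathfrak{so}'$. Hence $\dim I_T=\dim\ker\lambda_T+\sum_{i<k}\binom{n_i}2$, and we subtract this from $\dim V=\dim\ker\lambda_T+\rho$.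
\end{proof}

Since $\rho\le\dim R_2$, the dimension of the span stays bounded as $n_k$ grows. The following corollary says when the bound is reached.

\begin{corollary}\label{cor:stab}
Fix $n_1,\dots,n_{k-1}$. For $n_k\ge D+1$ the dimension of $\langle Z_T\rangle$ for generic $T$ is non-decreasing in $n_k$. Let $n_*$ be the least $n_k\ge D+1$ for which the sums of $n_k$ squares of multilinear forms are dense in $R_2$. Then $\dim\langle Z_T\rangle$ equals its maximal value
\[
\prod_{i<k}\binom{n_i+1}2-\sum_{i<k}\binom{n_i}2
\]
exactly for those $n_k\geq D+1$ with $n_k\ge n_*$. Moreover $D+1\le n_*\le\prod_{i<k}n_i$, and $n_*=D+1$ (the boundary format) if and only if $D-\max_{i<k}N_i\le1$, that is, if and only if, after deleting the entries equal to $1$, the tuple $(n_1,\dots,n_{k-1})$ is empty, $(a)$, or $(2,b)$ up to order.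
\end{corollary}

\begin{proof}
Theorem~\ref{thm:dim}(2) applies for $n_k\ge D+1$. The image of $\lambda_T$ is $\sum_aT_aR_1$, which can only grow when a slice is added; so the maximal rank $\rho$ is non-decreasing in $n_k$. Density of the sums of squares is equivalent to $\rho=\dim R_2=\prod_{i<k}\binom{n_i+1}2$. Every monomial in $R_{s+s'}$ is the product of a monomial in $R_s$ and one in $R_{s'}$, so $R_sR_{s'}$ spans $R_{s+s'}$. If $n_k\ge\prod_{i<k}n_i=\dim R_1$, generic slices span $R_1$, and thus $\rho=\dim R_2$. As $\prod_{i<k}(1+N_i)\ge1+D$, the number $n_*$ exists and satisfies the stated bounds, and all claims but the last follow.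

Now let $n_k=D+1$, let $T$ be generic, and put $B_s=R_s/\sum_aT_aR_{s-1}$ for $s\ge1$. We must decide when $B_2=0$. If $D=0$, the bounds give $n_*=1=D+1$. Let $D\ge1$, put $N=\max_{i<k}N_i\ge1$, and write $\mathcal O(t)$ for $\mathcal O(t,\dots,t)$ on $Y'$. On $\mathbb P^{N_i}$ the line bundle $\mathcal O(t)$ has only $H^0$ for $t\ge0$ and only $H^{N_i}$ for $t<0$, and in the latter case $H^{N_i}\neq0$ exactly when $t<-N_i$. By the K\"unneth formula,
\begin{equation}\label{eq:line}
H^q(Y',\mathcal O(t))=0\ \text{ for }0<q<D,\qquad H^D(Y',\mathcal O(t))\ne0\iff t<-N .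
\end{equation}

By Lemma~\ref{lem:elim}(iii), $(T_1,\dots,T_{D+1})$ is a nowhere vanishing section of $\mathcal O(1)^{D+1}$, so its Koszul complex is exact. Twisted by $\mathcal O(s)$, it has the terms $C_j=\mathcal O(s-j)\otimes\Lambda^j\mathbb C^{D+1}$ for $0\le j\le D+1$. Let $K_j$ be the image of $C_j\to C_{j-1}$, so that $K_1=C_0$, $K_{D+1}=C_{D+1}$, and $0\to K_{j+1}\to C_j\to K_j\to0$ is exact for $1\le j\le D$. The sequence for $j=1$ gives
\[
B_s=\operatorname{coker}\big(H^0(C_1)\to H^0(C_0)\big)\cong\ker\big(H^1(K_2)\to H^1(C_1)\big).
\]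
For $2\le j\le D$ we have $H^{j-1}(C_{j-1})=H^{j-1}(C_j)=0$ by \eqref{eq:line}, so
\[
\ker\big(H^{j-1}(K_j)\to H^{j-1}(C_{j-1})\big)=H^{j-1}(K_j)\cong\ker\big(H^j(K_{j+1})\to H^j(C_j)\big).
\]
Chaining these isomorphisms, we obtain
\begin{equation}\label{eq:Bs}
B_s\cong\ker\big(H^D(\mathcal O(s-D-1))\to H^D(\mathcal O(s-D))^{D+1}\big).
\end{equation}

Let $e=D-N$. If $e\le1$, then $1-D\ge-N$, so $H^D(\mathcal O(1-D))=0$ by \eqref{eq:line}, and $B_2=0$ by \eqref{eq:Bs}. If $e\ge2$, the kernel for $s=2$ is not directly visible, so we use the degree $s=e$, where the target in \eqref{eq:Bs} is $H^D(\mathcal O(-N))^{D+1}=0$ and the source is $H^D(\mathcal O(-N-1))\neq0$. Thus $B_e\ne0$. If $B_2$ were zero, then $R_e$, being spanned by $R_{e-2}R_2$, would lie in $\sum_aT_aR_{e-1}$, and $B_e=0$. So $B_2\neq0$.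

Finally, $e\le1$ says that after removing one largest $N_i$ the remaining ones sum to at most $1$, which is the stated list of tuples.
\end{proof}

\begin{example}\label{ex:dims}
For $2\times2\times n$, Theorem~\ref{thm:dim}(1) gives dimension $8-3=5$ for $n=2$, and Corollary~\ref{cor:stab} gives $9-2=7$ for all $n\ge3$. For $n=4$ the space $(\mathfrak{so}\cdot T)^\perp$ has dimension at least $16-8=8$, in agreement with Example~\ref{ex:224}. For $3\times3\times n$ the boundary format is $n=5$, where Theorem~\ref{thm:dim}(1) gives $45-16=29$, one less than the maximal value $36-6=30$.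
\end{example}

\section{Partially symmetric tensors}\label{sec:partial}

Proposition~\ref{prop:ideal} holds for all multidegrees, whereas Lemma~\ref{lem:trace}(ii) concerns products of multilinear forms. The first part of the proof of Theorem~\ref{thm:main} therefore extends to $V_d$, and the second does not.

\begin{theorem}\label{thm:partial}
Let $f\in V_d=\bigotimes_{i=1}^k\mathrm{Sym}^{d_i}\mathbb C^{n_i}$.
\begin{enumerate}
\item[(1)] If for each $i$ either $d_i\ge2$ or $N_i\le\sum_{l\ne i}N_l$, and $Z_f$ is finite (as it is for generic $f$), then $\langle Z_f\rangle=(\mathfrak{so}\cdot f)^\perp\ni f$.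
\item[(2)] Suppose that $d_k=1$, that some $l<k$ has $d_l\ge2$ and $n_l\ge2$, and that $n_k\ge\dim W$, where $W=\bigotimes_{i<k}\mathrm{Sym}^{d_i}\mathbb C^{n_i}$. Then a generic $f$ satisfies $f\notin\langle Z_f\rangle$.
\end{enumerate}
Thus the analogue of the conjecture is false for general partially symmetric tensors. The smallest case of \textup{(2)} is $\mathrm{Sym}^2\mathbb C^2\otimes\mathbb C^3$.
\end{theorem}

\begin{proof}
Part (1) follows from Proposition~\ref{prop:ideal}, Lemma~\ref{lem:generic} and \eqref{eq:orth}.

For (2), write $f=\sum_af_a(x_1,\dots,x_{k-1})\,x_{k,a}$ with $f_a\in W$. For generic $f$ the scheme $Z_f$ is finite and reduced, and the $f_a$ span $W$ because $n_k\ge\dim W$. At each point of $Y'$ some monomial $\prod_{i<k}x_{i,p_i}^{d_i}\in W$ is nonzero, so the $f_a$ have no common zero. The $k$-th component of $s_f$ then forces $[x_k]=[f_1(x):\cdots:f_{n_k}(x)]$ at every point of $Z_f$. Hence, if $M=\sum_aM_ax_{k,a}$ with $M_a\in W$ satisfies $\sum_aM_af_a=0$ as a polynomial, then $M$ vanishes at the points of $Z_f$, and $M\in I_f$ because $Z_f$ is reduced.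

As in Example~\ref{ex:224}, we build such an $M$ from a relation among products of monomials, but now one on which the bilinear form does not vanish. Let $\delta=d_l$, $u=x_{l,1}$, $v=x_{l,2}$, $w=\prod_{i<k,\,i\ne l}x_{i,1}^{d_i}$, and
\[
\kappa=wu^\delta\otimes wu^{\delta-2}v^2-wu^{\delta-1}v\otimes wu^{\delta-1}v\in W\otimes W .
\]
Multiplication of polynomials sends $\kappa$ to $0$. The bilinear form $W\otimes W\to\mathbb C$ sends it to $0-(\delta-1)!\,1!/\delta!=-1/\delta$, by the orthogonality of distinct monomials and \eqref{eq:norm}. Since the $f_a$ span $W$, we can expand the second tensor factors and write $\kappa=\sum_aM_a\otimes f_a$ with $M_a\in W$. Then $\sum_aM_af_a=0$, so $M\in I_f$, while $\langle M,f\rangle=\sum_a\langle M_a,f_a\rangle=-1/\delta\neq0$. Hence $f\notin I_f^\perp=\langle Z_f\rangle$.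

Under the hypotheses of (2), $n_k\ge\dim W\ge\dim\mathrm{Sym}^{d_l}\mathbb C^{n_l}\ge3$, and $\mathrm{Sym}^2\mathbb C^2\otimes\mathbb C^3$ has equality throughout.
\end{proof}

\begin{example}\label{ex:sym}
Let $f=u^2z_1+uv\,z_2+v^2z_3\in\mathrm{Sym}^2\mathbb C^2\otimes\mathbb C^3$. At a point of $Z_f$ we have $[z]=[u^2:uv:v^2]$, and substituting this into the gradient of $f$ in $(u,v)$ gives $\frac12\nabla g$ with $g=u^4+u^2v^2+v^4$. The remaining condition is $u\,\partial_vg-v\,\partial_ug=-2uv(u^2-v^2)=0$. So $Z_f$ has the four points $([1:0],[1:0:0])$, $([0:1],[0:0:1])$ and $([1:\pm1],[1:\pm1:1])$. The form $M=v^2z_1-uv\,z_2$ vanishes at all four, and $\langle M,f\rangle=\langle v^2,u^2\rangle-\langle uv,uv\rangle=-\frac12$. So $f$ is not in the span of the four tensors.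
\end{example}

The element $\kappa$ also locates the role of multilinearity in Theorem~\ref{thm:main}. An analogue of Lemma~\ref{lem:trace}(ii) would be a functional $\tau$ with $\tau(h_1h_2)=\langle h_1,h_2\rangle$ for all $h_1,h_2\in W$. If some $l<k$ has $d_l\ge2$ and $n_l\ge2$, applying this identity to $\kappa$ gives $0=-1/d_l$, so no such functional exists.

\begin{thebibliography}{9}

\bibitem{Bott} Bott, 1957.

\bibitem{DOT} Draisma, Ottaviani, Tocino, \emph{Best rank-$k$ approximations for tensors: generalizing Eckart--Young}.

\bibitem{OSS} Okonek, Schneider, Spindler, \emph{Vector bundles on complex projective spaces}.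

\bibitem{ST} Luca Sodomaco, Ettore Teixeira Turatti, \emph{The span of singular tuples of a tensor beyond the boundary format}, arXiv:2206.08606 (2022).

\end{thebibliography}
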